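\title{Markov quasi-similar automorphisms of rank one need not be isomorphic}

\begin{abstract}
Two ergodic automorphisms are Markov quasi-similar if their Koopman operators are intertwined, in both directions, by Markov operators with dense range. We construct two non-isomorphic automorphisms of rank one, hence with simple spectrum, that are intertwined by an invertible Markov operator and its adjoint. This answers a question of Fraczek and Lemanczyk. The two automorphisms are seven-point extensions of an odometer, driven by one cocycle with values in $\mathrm{GL}(3,2)$ that acts on the points and on the lines of the Fano plane. The same method gives a family of cardinality continuum of weakly mixing rank-one automorphisms that are pairwise Markov quasi-similar and pairwise non-isomorphic.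
\end{abstract}

\section{Introduction}\label{sec:intro}

An \emph{automorphism} of a standard probability Borel space $(X,\mathcal B,\mu)$ is an invertible measure-preserving map $T$; sets and maps that agree almost everywhere are identified. The \emph{Koopman operator} $U_Tf=f\circ T$ is unitary on $L^2(\mu)$. Let $T_i$ be an ergodic automorphism of $(X_i,\mathcal B_i,\mu_i)$, $i=1,2$. A \emph{factor map} from $T_1$ to $T_2$ is a measure-preserving map $\pi\colon X_1\to X_2$ with $\pi T_1=T_2\pi$; if there is one, $T_2$ is a \emph{factor} of $T_1$. The automorphisms are \emph{isomorphic} if there is a factor map with a measure-preserving inverse, and \emph{weakly isomorphic} if each is a factor of the other.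

A linear operator $\Phi\colon L^2(\mu_1)\to L^2(\mu_2)$ is \emph{Markov} if it is a contraction, maps non-negative functions to non-negative functions, and satisfies $\Phi\mathbf 1=\mathbf 1=\Phi^*\mathbf 1$. The automorphisms $T_1,T_2$ are \emph{Markov quasi-similar} if there are Markov operators $\Phi\colon L^2(\mu_1)\to L^2(\mu_2)$ and $\Psi\colon L^2(\mu_2)\to L^2(\mu_1)$, both with dense range, such that
\[
\Phi U_{T_1}=U_{T_2}\Phi,\qquad \Psi U_{T_2}=U_{T_1}\Psi .
\]
Recall what such operators describe. A \emph{joining} of $T_1$ and $T_2$ is a $T_1\times T_2$-invariant probability measure $\lambda$ on $X_1\times X_2$ with marginals $\mu_1,\mu_2$, and every Markov operator $\Phi$ with $\Phi U_{T_1}=U_{T_2}\Phi$ is given by $\langle\Phi f_1,f_2\rangle=\int f_1(x_1)\overline{f_2(x_2)}\,d\lambda$ for a unique joining $\lambda$. (We use this only as a guide.) The product joining gives $\Phi f=\int f\,d\mu_1$, with one-dimensional range; the graph of an isomorphism gives a unitary $\Phi$. In general $\Phi^*f_2$ is the conditional expectation of $f_2(x_2)$ given $x_1$, so dense range of $\Phi$ means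 that no nonzero observable of the second system is invisible, on average, from the first. The relation sits in the chain
\begin{equation}\label{eq:chain}
\text{isomorphic}\Rightarrow\text{weakly isomorphic}\Rightarrow\text{Markov quasi-similar}\Rightarrow U_{T_1}\cong U_{T_2},
\end{equation}
where $\cong$ is unitary equivalence (Proposition~\ref{prop:chain}).

Spectral notions refer to $U_T$ on $L^2_0(\mu)=\{f:\int f\,d\mu=0\}$. The \emph{spectral multiplicity} of $T$ is the essential supremum of the multiplicity function of this operator, and $T$ has \emph{simple spectrum} if $L^2_0(\mu)$ is a cyclic space for $U_T$. The automorphism $T$ has \emph{rank one} if for every finite measurable partition $\mathcal P$ of $X$ and every $\eta>0$ there are a set $C$ and $h\ge1$ such that $C,TC,\dots,T^{h-1}C$ are pairwise disjoint, their union has measure greater than $1-\eta$, and each atom of $\mathcal P$ differs by measure less than $\eta$ from a union of some of these sets. Rank one implies simple spectrum (Lemma~\ref{lem:baxter}).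

It is known that Markov quasi-similar ergodic automorphisms need not be weakly isomorphic. The non-isomorphic examples presented by Fraczek and Lemanczyk in \cite{FL} have infinite spectral multiplicity, and they ask whether examples exist with low multiplicity. \emph{Are there two ergodic automorphisms that are Markov quasi-similar but not isomorphic and that both have (a) simple spectrum, (b) finite spectral multiplicity, (c) rank one?}

There are reasons to guess that the answer is no. On finite spaces the chain \eqref{eq:chain} collapses: an ergodic automorphism is a cyclic permutation, dense ranges in both directions force equal dimensions of the two $L^2$ spaces, and two cycles of equal length are isomorphic. Under finite multiplicity the first arrow in \eqref{eq:chain} is an equivalence, as recalled in \cite{FL}. For simple spectrum the reason is that an operator commuting with $U_{T_1}$ on $L^2_0$ is multiplication by a function $\beta$ in the spectral model; for two factor maps the composition $\Psi\Phi$ of their Koopman operators is an isometry, so $|\beta|=1$ and both maps are invertible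 (Lemma~\ref{lem:weak}). One might hope that the second arrow reverses as well. But for Markov operators with dense range the same argument yields only $\beta\ne0$ almost everywhere, and this leaves room: in the example below $\Psi\Phi$ is the identity on one invariant subspace and $\frac29$ times the identity on its orthogonal complement.

\begin{theorem}\label{thm:A}
There are ergodic automorphisms $T_1,T_2$ of a standard probability space, both of rank one (hence with simple spectrum), which are not isomorphic, and an invertible Markov operator $\Phi$ with bounded inverse such that $\Phi U_{T_1}=U_{T_2}\Phi$; moreover $\Psi=\Phi^*$ is an invertible Markov operator with $\Psi U_{T_2}=U_{T_1}\Psi$. In particular $T_1$ and $T_2$ are Markov quasi-similar and not isomorphic.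
\end{theorem}

Thus the answer to each of (a), (b), (c) is yes, and by Lemma~\ref{lem:weak} the two automorphisms are not even weakly isomorphic. They have many eigenvalues, which suggests asking for examples with none. Call $T$ \emph{weakly mixing} if the only eigenfunctions of $U_T$ are the constants, and let $\mathbb N=\{1,2,\dots\}$.

\begin{theorem}\label{thm:B}
There is a family $(T_\varepsilon)_{\varepsilon\in\{0,1\}^{\mathbb N}}$ of automorphisms of one standard probability space such that:
\begin{enumerate}
\item[(i)] each $T_\varepsilon$ is weakly mixing and of rank one (hence of simple spectrum);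
\item[(ii)] any two are Markov quasi-similar, and if $\varepsilon,\varepsilon'$ differ in finitely many coordinates, the intertwining Markov operators can be chosen invertible with bounded inverse;
\item[(iii)] for $\varepsilon\neq\varepsilon'$, $T_\varepsilon$ and $T_{\varepsilon'}$ are not isomorphic (hence not weakly isomorphic).
\end{enumerate}
\end{theorem}

Section~\ref{sec:algebra} shows the phenomenon for a finite group in place of $\mathbb Z$ and collects the algebra; Section~\ref{sec:background} recalls the ergodic and spectral background. Section~\ref{sec:extensions} transfers the finite model to skew products and isolates what the cocycle has to satisfy, and Section~\ref{sec:towers} builds such cocycles on towers. The theorems follow in Sections~\ref{sec:A} and~\ref{sec:B} by two choices of parameters.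

\section{Points and hyperplanes over $\mathbb F_2$}\label{sec:algebra}

\subsection{The finite model: the Fano plane}\label{sub:fano}

Let $V=\mathbb F_8=\mathbb F_2(\alpha)$ with $\alpha^3=\alpha+1$, a three-dimensional space over $\mathbb F_2$. The \emph{points} are the seven nonzero vectors $\alpha^j$, $j\in\mathbb Z/7$, and the \emph{lines} are the triples $\{u,v,u+v\}$ with $u\ne v$. Each pair of points lies on one line, so there are $\binom72/3=7$ lines, and since $1+\alpha=\alpha^3$ they are
\[
L_j=\{\alpha^j,\alpha^{j+1},\alpha^{j+3}\},\qquad j\in\mathbb Z/7 .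
\]
The group $\Gamma=\mathrm{GL}(V)$ permutes the points and the lines. Give both sets the uniform measure and average over incident points: $(Mf)(L)=\frac13\sum_{p\in L}f(p)$.

\emph{The operator $M$ is an invertible Markov operator that intertwines the two actions.} It commutes with $\Gamma$ because $\Gamma$ preserves incidence, and it is Markov because every line has three points and every point lies on three lines. For $\omega^7=1$ and $f(\alpha^j)=\omega^j$ we get $(Mf)(L_j)=\frac13(1+\omega+\omega^3)\,\omega^j$. The differences of distinct elements of $\{0,1,3\}$ are $\pm1,\pm2,\pm3$, each nonzero residue once, so $|1+\omega+\omega^3|^2=3+(\omega+\dots+\omega^6)=2$ for $\omega\ne1$. Hence $M$ is invertible, and on functions of mean zero it multiplies norms by $\sqrt2/3$.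

\emph{The two actions are not isomorphic.} An equivariant bijection would send a point $p$ to a line fixed by the stabilizer of $p$. But the stabilizer is transitive on the three lines $\{p,u,p+u\}$ through $p$ (some linear bijection fixes $p$ and sends $u$ to $u'$) and on the four lines $\{u,v,u+v\}$ that miss $p$ (here $p,u,v$ is a basis), so it fixes no line.

So Theorem~\ref{thm:A} holds for actions of $\Gamma$ on seven points. It is lost on restricting to a cyclic subgroup. Multiplication by $\alpha$ acts as $j\mapsto j+1$ on both sets, so $\alpha^j\mapsto L_j$ is an isomorphism. In fact every $g\in\Gamma$ has the same cycle type on points and on lines: $M$ conjugates the two permutation matrices of $g^k$, so each $g^k$ fixes equally many points and lines.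

To reach actions of $\mathbb Z$ we let an automorphism $T$ of a base space choose, at each step, the element of $\Gamma$ to be applied. Two demands then pull against each other. Non-isomorphism needs the whole group $\Gamma$ to be visible in the dynamics. Rank one needs long stretches of orbit that sweep the seven-point fiber in a fixed order, as the powers of one $7$-cycle do. The construction meets both by separating time scales: at scale $n$ a single $7$-cycle $g_n$ is repeated many times, and $g_n$ runs through generators of $\Gamma$ as $n$ varies.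

\subsection{The general dimension}

Let $d\ge3$, $V=\mathbb F_2^d$ with the form $\ell\cdot p=\sum_i\ell_ip_i$, $Q=V\setminus\{0\}$, $N=|Q|=2^d-1$ and $\Gamma=\mathrm{GL}(d,2)$, regarded as a subgroup of $\mathrm{Sym}(Q)$. We use the textbook fact that $\Gamma$ is a nonabelian simple group for $d\geq 3$. It is convenient to label hyperplanes by the same set $Q$: the vector $\ell\in Q$ stands for $\ell^\perp=\{p\in Q:\ell\cdot p=0\}$. Put $g^*=(g^{\mathsf T})^{-1}$. Then $g\mapsto g^*$ is an automorphism of $\Gamma$ and
\begin{equation}\label{eq:dual}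
(g^*\ell)\cdot(gp)=\ell\cdot p,\qquad\text{so that}\qquad g(\ell^\perp)=(g^*\ell)^\perp,\quad g^*(\ell^\perp)=(g\ell)^\perp .
\end{equation}
The action on hyperplanes is therefore the action $\ell\mapsto g^*\ell$ on $Q$. For $d=3$ hyperplanes are lines.

\begin{lemma}\label{lem:incidence}
Let $A$ be the $Q\times Q$ matrix with $A_{\ell p}=1$ if $\ell\cdot p=0$ and $A_{\ell p}=0$ otherwise. Then $M=A/(2^{d-1}-1)$ is symmetric, doubly stochastic and invertible, and $A^2=2^{d-2}I+(2^{d-2}-1)J$, where $J$ is the all-ones matrix.
\end{lemma}

\begin{proof}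
The matrix $A$ is symmetric, and $(A^2)_{\ell\ell'}=|\ell^\perp\cap\ell'^\perp|$ counts the nonzero vectors of a subspace of codimension one if $\ell=\ell'$ and two if $\ell\neq\ell'$, because distinct nonzero vectors over $\mathbb F_2$ are independent. These numbers are $2^{d-1}-1$, which is also each row sum of $A$, and $2^{d-2}-1$. So $A^2$ has the stated form and is positive definite.
\end{proof}

Fix a generator $\alpha$ of the cyclic group $\mathbb F_{2^d}^\times$ and let $s\in\Gamma$ be the companion matrix of its minimal polynomial, a \emph{Singer cycle}.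

\begin{lemma}\label{lem:singer}
\begin{enumerate}
\item[(a)] If $c\in\Gamma$ is conjugate to $s$, then $c$ and $c^*$ act on $Q$ as $N$-cycles.
\item[(b)] $s$ and $s^*$ are not conjugate in $\Gamma$.
\item[(c)] The conjugates of $s$ generate $\Gamma$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If the characteristic polynomial of $t\in\Gamma$ is the minimal polynomial $u$ of a generator $\beta$ of $\mathbb F_{2^d}^\times$, then $V$ is a vector space of dimension one over $\mathbb F_2[x]/(u)\cong\mathbb F_{2^d}$ on which $t$ is multiplication by $\beta$; so $t$ is an $N$-cycle on $Q$. This applies to $c$ with $\beta=\alpha$. The matrix $c^*$ has the characteristic polynomial of $c^{-1}$, which is multiplication by $\alpha^{-1}$, so it applies to $c^*$ with $\beta=\alpha^{-1}$.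

(b) Conjugate matrices have the same characteristic polynomial, so $\alpha^{-1}$ would be one of the roots $\alpha^{2^j}$, $0\le j<d$, of the minimal polynomial of $\alpha$. Then $2^d-1$ divides $2^j+1$, which is impossible since $0<2^j+1\le2^{d-1}+1<2^d-1$ for $d\ge3$.

(c) They generate a nontrivial normal subgroup of a simple group.
\end{proof}

For $d=3$ and $\alpha^3=\alpha+1$, in the basis $1,\alpha,\alpha^2$ and with $\alpha^{-1}=1+\alpha^2$,
\[
s=\begin{pmatrix}0&0&1\\1&0&1\\0&1&0\end{pmatrix},\qquad
s^*=\begin{pmatrix}1&0&1\\1&0&0\\0&1&0\end{pmatrix},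
\]
and (b) is visible in the traces. Note that $s$ and $s^*$ \emph{are} conjugate in $\mathrm{Sym}(Q)$, being $N$-cycles. To use (b) we must know that a permutation is linear, and the next lemma is the test.

\begin{lemma}\label{lem:normalizer}
If $\sigma\in\mathrm{Sym}(Q)$ and $\sigma\Gamma \sigma^{-1}=\Gamma$, then $\sigma\in\Gamma$.
\end{lemma}

\begin{proof}
A $3$-element subset of $Q$ is either a line $\{u,v,u+v\}$ or linearly independent, and $\Gamma$ is transitive on each kind, since independent sets extend to bases. Counting ordered triples gives $N(N-1)/6$ lines and $N(N-1)(N-3)/6$ independent sets ($7$ and $28$ for $d=3$); these numbers differ since $N\ge7$. A permutation that normalizes $\Gamma$ maps $\Gamma$-orbits of $3$-element sets to orbits of the same size, so $\sigma$ maps lines to lines. Thus $\sigma(u+v)=\sigma(u)+\sigma(v)$ for $u\ne v$ in $Q$, and $\sigma$ extended by $\sigma(0)=0$ is additive, that is, linear over $\mathbb F_2$.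
\end{proof}

\section{Background on factors and spectra}\label{sec:background}

The first lemma turns an inclusion of $\sigma$-algebras into a point map.

\begin{lemma}\label{lem:point}
Let $\pi\colon Z\to W$, $\pi'\colon Z'\to W'$ and $R\colon Z\to Z'$ be measure-preserving maps of standard probability spaces. Suppose that for every measurable $E'\subset W'$ the set $R^{-1}\pi'^{-1}E'$ equals $\pi^{-1}E$ mod $0$ for some measurable $E\subset W$. Then $\pi'R=\bar R\pi$ almost everywhere for a measure-preserving map $\bar R\colon W\to W'$.
\end{lemma}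

\begin{proof}
Identify $W'$ with a Borel subset of $[0,1]$. The real function $\pi'R$ is measurable, mod $0$, for the $\sigma$-algebra of preimages under $\pi$, so it agrees almost everywhere with $\bar R\circ\pi$ for a measurable $\bar R$. Since $\pi$ and $\pi'R$ preserve measure, $\bar R$ maps the measure of $W$ to that of $W'$.
\end{proof}

We use one remark on adjoints repeatedly. If $\Phi$ is Markov, so is $\Phi^*$, since $\langle\Phi^*f,u\rangle=\langle f,\Phi u\rangle\ge0$ for $f,u\ge0$. Taking adjoints in $\Phi U_{T_1}=U_{T_2}\Phi$ gives $U_{T_1}^{-1}\Phi^*=\Phi^*U_{T_2}^{-1}$, so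
\begin{equation}\label{eq:adjoint}
\Phi U_{T_1}=U_{T_2}\Phi\quad\Longrightarrow\quad\Phi^*U_{T_2}=U_{T_1}\Phi^* .
\end{equation}

Recall the spectral theorem. For a unitary $U$ on a separable Hilbert space $\mathcal H$ and $u\in\mathcal H$, the cyclic space $Z(u)$ is the closed span of $\{U^ku:k\in\mathbb Z\}$. The operator $U$ is unitarily equivalent to multiplication by $z$ on $\bigoplus_kL^2(\sigma_k)$ for finite Borel measures $\sigma_1\gg\sigma_2\gg\cdots$ on the unit circle, whose classes are determined by $U$; the multiplicity is the number of nonzero $\sigma_k$, and $\mathcal H$ is cyclic if and only if $\sigma_2=0$. If $U'$ is equivalent to the restriction of $U$ to a closed subspace $\mathcal H'$ with $U\mathcal H'=\mathcal H'$ (a \emph{reducing} subspace), then $\sigma_k'\ll\sigma_k$ for all $k$. A bounded operator on $L^2(\sigma)$ that commutes with multiplication by $z$ is multiplication by a bounded function.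

\begin{proposition}\label{prop:chain}
The implications \eqref{eq:chain} hold.
\end{proposition}

\begin{proof}
The first is trivial. Let $\pi$ be a factor map from $T_1$ to $T_2$. Then $U_\pi f=f\circ\pi$ is an isometric Markov operator with $U_\pi U_{T_2}=U_{T_1}U_\pi$. By \eqref{eq:adjoint} the Markov operator $U_\pi^*$ satisfies $U_\pi^*U_{T_1}=U_{T_2}U_\pi^*$, and it is onto since $U_\pi^*U_\pi=I$. This gives the second implication. For the third let $\Phi U_{T_1}=U_{T_2}\Phi$ with $\Phi$ of dense range. Then $\Phi^*$ is injective, and $\Phi\Phi^*$ commutes with $U_{T_2}$, hence so does $B=(\Phi\Phi^*)^{1/2}$, which has dense range. In the polar decomposition $\Phi^*=WB$ the operator $W$ is an isometry, and $WU_{T_2}B=\Phi^*U_{T_2}=U_{T_1}WB$, so $WU_{T_2}=U_{T_1}W$. Thus $U_{T_2}$ is equivalent to the restriction of $U_{T_1}$ to a reducing subspace. By symmetry the measures $\sigma_k$ of the two operators are equivalent.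
\end{proof}

We need the converse of the first implication only for simple spectrum, where the proof is short.

\begin{lemma}\label{lem:weak}
If $T_1$ has simple spectrum and $T_1,T_2$ are weakly isomorphic, then they are isomorphic.
\end{lemma}

\begin{proof}
Let $\pi\colon X_1\to X_2$ and $\rho\colon X_2\to X_1$ be factor maps. The isometry $U_\pi U_\rho$ of $L^2(\mu_1)$ fixes constants, preserves $L^2_0(\mu_1)\cong L^2(\sigma)$ and commutes with $U_{T_1}$. On $L^2(\sigma)$ it is multiplication by a function of modulus one, so it is onto, and hence $U_\pi$ is onto. Then every indicator function on $X_1$ is $f\circ\pi$ with $f$ an indicator function. Lemma~\ref{lem:point}, applied with $R$ and $\pi'$ the identity of $X_1$, gives a measure-preserving $\tau\colon X_2\to X_1$ with $\tau\pi=\mathrm{id}$. From $\pi\tau\pi=\pi$ we get $\pi\tau=\mathrm{id}$, so $\pi$ is an isomorphism.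
\end{proof}

\begin{lemma}[Baxter \cite{Baxter}]\label{lem:baxter}
Rank one implies simple spectrum.
\end{lemma}

\begin{proof}
A cyclic space looks like a line at each point of the circle, and a line cannot be close to two orthogonal unit vectors. Precisely, suppose $L^2_0$ is not cyclic for $U=U_T$. Then $\sigma_2\neq0$; normalize $\sigma=\sigma_2$ to be a probability measure. The part of $L^2(\sigma_1)$ supported where $d\sigma_2/d\sigma_1>0$ is equivalent to $L^2(\sigma)$, so there is a reducing subspace $\mathcal H'\cong L^2(\sigma;\mathbb C^2)$ on which $U$ is multiplication by $z$. Let $P$ be the orthogonal projection of $L^2(\mu)$ onto $\mathcal H'$ and $e_1,e_2\in\mathcal H'$ the constant fields given by the standard basis of $\mathbb C^2$.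

Let $u\in L^2(\mu)$ and $v_1,v_2\in Z(u)$. As $P$ commutes with $U$, we have $Pv_i\in Z(Pu)$, so $Pv_i$ is an almost everywhere limit of fields $\tau(z)(Pu)(z)$ with $\tau$ a trigonometric polynomial, and $(Pv_i)(z)\in\Lambda_z:=\mathbb C\,(Pu)(z)$ almost everywhere. For a unit vector $w$, $\sum_i\mathrm{dist}(e_i,\mathbb Cw)^2=2-\sum_i|\langle e_i,w\rangle|^2=1$, and the sum is $2$ for the zero subspace. Hence
\[
\sum_{i=1}^2\|e_i-v_i\|^2\ \ge\ \sum_{i=1}^2\|e_i-Pv_i\|^2\ \ge\ \int\sum_{i=1}^2\mathrm{dist}(e_i,\Lambda_z)^2\,d\sigma(z)\ \ge\ 1 .
\]
Now approximate $e_1,e_2\in L^2(\mu)$ by functions constant on the atoms of one finite partition, and approximate the atoms by unions of sets $T^jC$ as in the definition of rank one. This gives $v_1,v_2$ with $\|e_i-v_i\|<\frac12$ that are linear combinations of the functions $\mathbf 1_{T^jC}=U^{-j}\mathbf 1_C\in Z(\mathbf 1_C)$, a contradiction.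
\end{proof}

\section{Extensions by points and by hyperplanes}\label{sec:extensions}

Let $T$ be an automorphism of $(X,\mu)$ and $G$ a group. A \emph{cocycle} is a map $\varphi\colon X\to G$ that takes countably many values, each on a measurable set. A \emph{$G$-space} is a standard probability space $(Y,\nu)$ on which $G$ acts by measure-preserving Borel bijections. The \emph{skew product}
\[
T_{\varphi,Y}(x,y)=(Tx,\varphi(x)y)
\]
is an automorphism of $(X\times Y,\mu\otimes\nu)$, and $T_{\varphi,Y}^k(x,y)=(T^kx,\varphi^{(k)}(x)y)$ for $k\ge0$, where $\varphi^{(k)}(x)=\varphi(T^{k-1}x)\cdots\varphi(Tx)\varphi(x)$. Finite sets carry the uniform measure, and a finite group acts on itself by left multiplication.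

An equivariant averaging between two fibers lifts to the skew products, whatever the cocycle.

\begin{lemma}\label{lem:kernel}
Let $(Y,\nu)$, $(Y',\nu')$ be $G$-spaces and $K(y',dy)$ a probability kernel from $Y'$ to $Y$ such that $\int K(y',E)\,d\nu'(y')=\nu(E)$ and $K(gy',gE)=K(y',E)$ for all $g$, $y'$, $E$. Then $(\Phi f)(x,y')=\int f(x,y)\,K(y',dy)$ defines a Markov operator with $\Phi U_{T_{\varphi,Y}}=U_{T_{\varphi,Y'}}\Phi$ for every cocycle $\varphi$.
\end{lemma}

\begin{proof}
The first hypothesis gives $\int\Phi f=\int f$. By Cauchy--Schwarz $|\Phi f|^2\le\Phi|f|^2$, so $\|\Phi f\|_2\le\|f\|_2$. Positivity and $\Phi\mathbf 1=\mathbf 1$ are immediate, and $\langle f,\Phi^*\mathbf 1\rangle=\int\Phi f=\langle f,\mathbf 1\rangle$ gives $\Phi^*\mathbf 1=\mathbf 1$. The second hypothesis says that $K(gy',\cdot)$ is the image of $K(y',\cdot)$ under $g$, so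
\[
(\Phi f)(Tx,\varphi(x)y')=\int f(Tx,y)\,K(\varphi(x)y',dy)=\int f(Tx,\varphi(x)y)\,K(y',dy).\qedhere
\]
\end{proof}

Now let $d\ge3$, $Q$, $\Gamma$, $s$, $M$ be as in Section~\ref{sec:algebra}, let $\varphi\colon X\to\Gamma$ be a cocycle and put $\varphi^*(x)=\varphi(x)^*$. The extensions by points and by hyperplanes are the automorphisms $T_{\varphi,Q}$ and $T_{\varphi^*,Q}$ of the same space $X\times Q$.

\begin{corollary}\label{cor:markov}
The operator $(\Phi f)(x,\ell)=\sum_{p}M_{\ell p}f(x,p)$ is Markov, has a bounded inverse, and satisfies $\Phi U_{T_{\varphi,Q}}=U_{T_{\varphi^*,Q}}\Phi$. Its adjoint has the same properties with the two extensions exchanged.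
\end{corollary}

\begin{proof}
Let $K(\ell,\cdot)$ be the uniform measure on $\ell^\perp$. The hypotheses of Lemma~\ref{lem:kernel}, with $g$ acting by $g$ on $Y=Q$ and by $g^*$ on $Y'=Q$, hold by Lemma~\ref{lem:incidence} and \eqref{eq:dual}. The inverse is $\mathrm{Id}\otimes M^{-1}$, and \eqref{eq:adjoint} gives the last claim.
\end{proof}

The joining behind $\Phi$ chooses $x$ at random and then an incident pair $(p,\ell)$ uniformly. For $d=3$, $M^2=\frac19(2I+J)$, so $\Phi^*\Phi$ is the identity on functions of $x$ and $\frac29$ times the identity on their orthogonal complement; and $M^{-1}=\frac12(3A-J)$ has negative entries, so $\Phi^{-1}$ is not Markov.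

The next proposition rules out isomorphisms that respect the base. If such an isomorphism induced the identity on $X$, ergodicity would produce a permutation $\sigma$ with $\sigma\gamma\sigma^{-1}=\gamma^*$ for all $\gamma$, an isomorphism of the finite models. The difficulty is that it induces an unknown map $S$ on $X$, so that the cocycle is compared at two unrelated points $x$ and $Sx$. Ergodicity then shows only that $\sigma$ normalizes $\Gamma$. To finish we need times at which the cocycle lies in one conjugacy class at almost all points, and therefore at both $x$ and $Sx$.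

\begin{proposition}\label{prop:noniso}
Suppose that
\begin{enumerate}
\item[(i)] $T_{\varphi,\Gamma}$ is ergodic;
\item[(ii)] there are positive integers $t_n$ such that $\mu(D\,\triangle\,T^{-t_n}D)\to0$ for every measurable $D\subset X$ and $\mu(\Omega_n)\to1$, where $\Omega_n=\{x:\varphi^{(t_n)}(x)\text{ is conjugate to }s\text{ in }\Gamma\}$.
\end{enumerate}
Then there is no isomorphism $R$ from $T_{\varphi,Q}$ to $T_{\varphi^*,Q}$ with the property that $R^{-1}(D\times Q)$ is of the form $D'\times Q$ for every measurable $D\subset X$.
\end{proposition}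

\begin{proof}
Let $R$ be such an isomorphism. By Lemma~\ref{lem:point}, $R(x,q)=(Sx,R_x(q))$ with $S\colon X\to X$ measure-preserving. The set of $(x,q)$ with $R^{-1}R(x,q)=(x,q)$ has full measure; since $Q$ is finite, it contains the whole fiber $\{x\}\times Q$ for almost every $x$, and then $R_x$ is injective, so $R_x\in\mathrm{Sym}(Q)$. The second coordinates in $RT_{\varphi,Q}^k=T_{\varphi^*,Q}^kR$ give, for almost every $x$ and all $k\ge0$,
\begin{equation}\label{eq:cohom}
R_{T^kx}\,\varphi^{(k)}(x)=\varphi^{(k)}(Sx)^*\,R_x\qquad\text{in }\mathrm{Sym}(Q).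
\end{equation}
Choose $\sigma\in\mathrm{Sym}(Q)$ such that $D=\{x:R_x=\sigma\}$ has positive measure. Whenever $x$ and $T^kx$ lie in $D$, \eqref{eq:cohom} reads $\sigma\varphi^{(k)}(x)\sigma^{-1}=\varphi^{(k)}(Sx)^*$.

\emph{Step 1: $\sigma\in\Gamma$.} Let $\gamma\in\Gamma$. By (i), $\bigcup_{k\ge0}T_{\varphi,\Gamma}^{-k}(D\times\{\gamma\})$ has full measure, so for some $k$ the set $(D\times\{1\})\cap T_{\varphi,\Gamma}^{-k}(D\times\{\gamma\})$ has positive measure. For $(x,1)$ in this set, $x\in D$, $T^kx\in D$ and $\varphi^{(k)}(x)=\gamma$, so $\sigma\gamma\sigma^{-1}=\varphi^{(k)}(Sx)^*\in\Gamma$. Hence $\sigma\Gamma\sigma^{-1}\subset\Gamma$, with equality by finiteness, and $\sigma\in\Gamma$ by Lemma~\ref{lem:normalizer}.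

\emph{Step 2: $s$ is conjugate to $s^*$.} By (ii), and because $S$ preserves $\mu$, the measure of $D\cap T^{-t_n}D\cap\Omega_n\cap S^{-1}\Omega_n$ tends to $\mu(D)>0$. For large $n$ take $x$ in this set satisfying \eqref{eq:cohom}. Then $\sigma\gamma\sigma^{-1}=\gamma'^*$ with $\gamma=\varphi^{(t_n)}(x)$ and $\gamma'=\varphi^{(t_n)}(Sx)$ both conjugate to $s$. The left side is conjugate to $s$ in $\Gamma$ by Step 1. If $\gamma'=csc^{-1}$, the right side is $c^*s^*(c^*)^{-1}$. This contradicts Lemma~\ref{lem:singer}(b).
\end{proof}

\begin{remark}
Hypothesis (i) cannot be dropped. If $\varphi$ takes values in the cyclic group generated by $s$, choose $\sigma\in\mathrm{Sym}(Q)$ with $\sigma s\sigma^{-1}=s^*$; then $(x,q)\mapsto(x,\sigma q)$ is an isomorphism. The dimension $d=3$ is the smallest that works: for $d=2$ each $\ell^\perp$ is a single point, and $(x,\ell)\mapsto(x,\ell^\perp)$ is an isomorphism from $T_{\varphi^*,Q}$ to $T_{\varphi,Q}$ by \eqref{eq:dual}.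
\end{remark}

It remains to find $T$ and $\varphi$ such that (i) and (ii) hold, both extensions have rank one, and every isomorphism respects the base.

\section{Cocycles built on towers}\label{sec:towers}

\subsection{Tower sequences}

A \emph{tower sequence} for $T$ consists of sets $B_n\subset X$ and integers $h_n\geq 1$, $r_n\ge2$, $0=p_n(0)<\dots<p_n(r_n-1)$, for $n\ge0$, with $h_0=1$ and the following properties.
\begin{enumerate}
\item[(T1)] The \emph{levels} $B_n,TB_n,\dots,T^{h_n-1}B_n$ of \emph{tower $n$} are pairwise disjoint. Their union is denoted $X_n$.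
\item[(T2)] $p_n(k+1)\ge p_n(k)+h_n$, $\ h_{n+1}=p_n(r_n-1)+h_n$, and $B_n=\bigcup_{k<r_n}T^{p_n(k)}B_{n+1}$.
\end{enumerate}
So tower $n+1$ contains $r_n$ \emph{copies} of tower $n$, the $k$-th occupying the levels $p_n(k),\dots,p_n(k)+h_n-1$; the remaining levels are \emph{spacers}. Level $a$ of tower $n$ is the union of the levels $p_n(k)+a$ of tower $n+1$, hence $X_n\subset X_{n+1}$ and $\mu(B_n)=r_n\mu(B_{n+1})$. For $x\in X_n$ let $a_n(x)$ be its level in tower $n$ and $k_n(x)$ its copy number, so that $a_{n+1}(x)=p_n(k_n(x))+a_n(x)$; on each level of tower $n$ the copy number is uniformly distributed. Let $\mathcal F_n$ be the space of functions constant on each level of tower $n$ and zero off $X_n$; then $\mathcal F_n\subset\mathcal F_{n+1}$. Let $E_n$ be the set of $x$ such that $x\notin X_n$, or $k_n(x)=r_n-1$, or a spacer follows copy $k_n(x)$. We require: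
\begin{enumerate}
\item[(T3)] $\bigcup_n\mathcal F_n$ is dense in $L^2(\mu)$; in particular $\mu(X_n)\to1$.
\item[(T4)] $\mu(E_n)\to0$.
\end{enumerate}

\begin{example}[Odometer]\label{ex:odometer}
Let $m_n\ge2$ with $m_n\to\infty$, let $X=\prod_{n\ge0}\{0,\dots,m_n-1\}$ with the uniform product measure, and let $T$ add $1$ to the digit $x_0$ with carry to the right. Put $h_n=m_0\cdots m_{n-1}$, $B_n=\{x_0=\dots=x_{n-1}=0\}$, $r_n=m_n$, $p_n(k)=kh_n$. The levels of tower $n$ are the cylinders given by $x_0,\dots,x_{n-1}$, with $a_n(x)=\sum_{i<n}x_ih_i$ and $k_n(x)=x_n$. There are no spacers, $X_n=X$, and $E_n=\{x_n=m_n-1\}$ has measure $1/m_n$.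
\end{example}

\subsection{The cocycle}

Fix a tower sequence, a group $G$ and elements $g_0,g_1,\dots\in G$. Rather than prescribe $\varphi$ directly, we prescribe the product $\psi_n(a)$ of its values along the climb from the base of tower $n$ to level $a$, in such a way that passing from one copy of tower $n$ to the next costs one factor $g_n$. Define $\psi_n\colon\{0,\dots,h_n-1\}\to G$ by $\psi_0(0)=1$,
\begin{equation}\label{eq:psi}
\psi_{n+1}(p_n(k)+a)=\psi_n(a)\,g_n^k\qquad(0\le k<r_n,\ 0\le a<h_n),
\end{equation}
and $\psi_{n+1}=1$ on spacer levels. Then $\psi_n(0)=1$ for all $n$. For $x\in X_n$ with $a=a_n(x)<h_n-1$ put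
\[
\varphi(x)=\psi_n(a+1)\,\psi_n(a)^{-1}.
\]
Computing with $n+1$ in place of $n$ gives $\psi_n(a+1)g_n^kg_n^{-k}\psi_n(a)^{-1}$ with $k=k_n(x)$, the same value; this is why $g_n^k$ stands on the right in \eqref{eq:psi}. The set where $\varphi$ is undefined lies in $(X\setminus X_n)\cup T^{h_n-1}B_n$ for every $n$, so it is null, and we put $\varphi=1$ there. For $x\in X_n$ we write $\psi_n(x)=\psi_n(a_n(x))$, so $\psi_{n+1}(x)=\psi_n(x)g_n^{k_n(x)}$.

\begin{lemma}\label{lem:formula}
Let $x\in X_n$, $a=a_n(x)$, $k=k_n(x)$. Let $b\ge0$ and $0\le a'<h_n$ be such that $k+b<r_n$, $p_n(k+b)=p_n(k)+bh_n$ and $j:=bh_n+a'-a\ge0$. Then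
\[
T^jx\in T^{a'}B_n,\qquad\varphi^{(j)}(x)=\psi_n(a')\,g_n^b\,\psi_n(a)^{-1}.
\]
In particular, for $x\notin E_n$ the points $x$ and $T^{h_n}x$ lie in the same level of tower $n$, and $\varphi^{(h_n)}(x)=\psi_n(x)g_n\psi_n(x)^{-1}$.
\end{lemma}

\begin{proof}
We have $a_{n+1}(x)=p_n(k)+a$ and $a_{n+1}(x)+j=p_n(k+b)+a'<h_{n+1}$. So $x,Tx,\dots,T^jx$ climb tower $n+1$ and end in level $p_n(k+b)+a'$, which lies in $T^{a'}B_n$. The product $\varphi^{(j)}(x)$ telescopes to $\psi_{n+1}(p_n(k+b)+a')\,\psi_{n+1}(p_n(k)+a)^{-1}=\psi_n(a')g_n^{k+b}g_n^{-k}\psi_n(a)^{-1}$. The last claim is the case $b=1$, $a'=a$.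
\end{proof}

\begin{example}\label{ex:first}
For the odometer $\psi_n(x)=g_0^{x_0}g_1^{x_1}\cdots g_{n-1}^{x_{n-1}}$. Let $m_0=8$. Then $\varphi(x)=g_0$ if $x_0\le6$, and $\varphi(x)=g_1^{x_1+1}(g_0^7g_1^{x_1})^{-1}=g_1g_0^{-7}$ if $x_0=7$ and $x_1<m_1-1$: each carry undoes the lower scale and applies the next element, so that eight steps from $x_0=0$ multiply to $g_1g_0^{-7}\cdot g_0^7=g_1$. Suppose $g_0$ is a $7$-cycle on a set $Q$ and $q^0\in Q$. From $C=\{x_0\in\{0,1\}\}\times\{q^0\}$ the first six steps involve no carry, so $T_{\varphi,Q}^jC\subset X\times\{g_0^jq^0\}$ for $0\le j\le6$. These seven sets are disjoint, one in each sheet $X\times\{q\}$, and fill the proportion $2/8=(m_0-6)/m_0$ of it. Proposition~\ref{prop:rank} does the same at scale $n$, where the proportion tends to $1$.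
\end{example}

\begin{lemma}\label{lem:base}
$T$ is ergodic, and $\|f\circ(T^{h_n}\times\mathrm{id})-f\|_1\to0$ for every probability space $(Y,\nu)$ and $f\in L^1(X\times Y)$.
\end{lemma}

\begin{proof}
An invariant set $D$ meets all levels of tower $n$ in the same measure, so the orthogonal projection of $\mathbf 1_D$ onto $\mathcal F_n$ is a multiple of $\mathbf 1_{X_n}$. By (T3) these projections converge to $\mathbf 1_D$, which is therefore constant. For the second claim let $f(x,y)=u(x)v(y)$ with $u\in\mathcal F_{n_0}$ and $v$ bounded. For $n\ge n_0$ we have $u\in\mathcal F_n$, so $u\circ T^{h_n}=u$ off $E_n$ by Lemma~\ref{lem:formula}, and (T4) applies. Such $f$ span a dense subspace of $L^1$, and $f\mapsto f\circ(T^{h_n}\times\mathrm{id})$ is an isometry.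
\end{proof}

\subsection{Rank one}

\begin{proposition}\label{prop:rank}
Let $(Y,\nu)$ be a $G$-space and $\xi_1,\xi_2,\dots$ finite partitions of $Y$, each refining the one before, such that $G$ permutes the atoms of each $\xi_w$ and functions constant on the atoms of some $\xi_w$ are dense in $L^2(\nu)$. Let $L_w=|\xi_w|$ and $n(1)<n(2)<\cdots$. Suppose that
\begin{enumerate}
\item[(i)] $g_{n(w)}$ permutes the atoms of $\xi_w$ in a single cycle of length $L_w$;
\item[(ii)] $\theta_w:=|K_w|/r_{n(w)}\to1$, where, for $n=n(w)$, $K_w$ is the set of $k$ with $k+L_w-1<r_n$ and $p_n(k+L_w-1)=p_n(k)+(L_w-1)h_n$.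
\end{enumerate}
Then $\hat T=T_{\varphi,Y}$ has rank one.
\end{proposition}

\begin{proof}
Fix $w$, write $n,L,K,\theta$ for $n(w),L_w,K_w,\theta_w$, and fix an atom $Y_0$ of $\xi_w$. For $k\in K$ the $L-1$ gaps $p_n(i+1)-p_n(i)$, $k\le i<k+L-1$, are at least $h_n$ and sum to $(L-1)h_n$, so $p_n(k+b)=p_n(k)+bh_n$ for $0\le b<L$. Let $C=\{x\in B_n:k_n(x)\in K\}\times Y_0$, and write $0\le j<Lh_n$ as $j=a+bh_n$ with $0\le a<h_n$, $0\le b<L$. Lemma~\ref{lem:formula} and $\psi_n(0)=1$ give $\varphi^{(j)}(x)=\psi_n(a)g_n^b$ on the base, independently of $k_n(x)$, so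
\[
\hat T^jC\subset D_{a,b}:=T^aB_n\times\psi_n(a)g_n^bY_0 .
\]
By (i), for fixed $a$ the sets $\psi_n(a)g_n^bY_0$, $0\le b<L$, are the atoms of $\xi_w$, each once, and each has measure $1/L$. So the $D_{a,b}$ are exactly the products of levels of tower $n$ with atoms of $\xi_w$; they partition $X_n\times Y$ into sets of measure $\mu(B_n)/L$, while $C$ has measure $\theta\mu(B_n)/L$. Hence $C,\hat TC,\dots,\hat T^{Lh_n-1}C$ are disjoint, their union has measure $\theta\mu(X_n)\to1$, and the sets $D_{a,b}\setminus\hat T^{a+bh_n}C$ have total measure at most $1-\theta\to0$.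

Let $A\subset X\times Y$ and $\eta>0$. By (T3) and the density assumption on $\xi_w$, for all large $w$ there is a real linear combination $f$ of the $\mathbf 1_{D_{a,b}}$ with $\|f-\mathbf 1_A\|_1<\eta$. The set $\{f>\frac12\}$ is a union of sets $D_{a,b}$ and differs from $A$ by measure at most $2\eta$. Replacing each $D_{a,b}$ by $\hat T^{a+bh_n}C$ adds at most $1-\theta$. Apply this to the finitely many atoms of a given partition.
\end{proof}

\subsection{Rigidity detects the fiber}

To show that an isomorphism respects the base we describe the sets $D\times Y$ by a property that isomorphisms preserve. Lemmas~\ref{lem:formula} and~\ref{lem:base} suggest one: at time $h_n$ the base nearly returns, while the fiber over $x$ is moved by $\psi_n(x)g_n\psi_n(x)^{-1}$. So a set nearly returns only if its fibers are nearly invariant under these elements. The difficulty is that the conjugating element $\psi_n(x)$ changes with $n$, and conjugates of generators, each by a different element, need not generate. The relation $\psi_{n+1}=\psi_ng_n^{k_n}$ resolves this, provided that the generators occupy consecutive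 scales.

\begin{proposition}\label{prop:rigid}
Let $H$ be a finite normal subgroup of $G$ generated by $c_1,\dots,c_r$, let $W$ be an infinite set of integers $t\ge0$ with $(g_t,\dots,g_{t+r-1})=(c_1,\dots,c_r)$, and let $\mathcal N=\bigcup_{t\in W}\{t,\dots,t+r-1\}$. Let $(Y,\nu)$ be a $G$-space, $\hat T=T_{\varphi,Y}$, and $F$ a bounded measurable function on $X\times Y$. Then $\|F\circ\hat T^{h_n}-F\|_1\to0$ as $n\to\infty$ in $\mathcal N$ if and only if $F(x,\kappa y)=F(x,y)$ almost everywhere for every $\kappa\in H$.
\end{proposition}

\begin{proof}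
For $n\in\mathcal N$ put $\gamma_n(x)=\psi_n(x)g_n\psi_n(x)^{-1}$ on $X_n$ and $\gamma_n=1$ elsewhere; $\gamma_n(x)\in H$ by normality. For $\kappa\in H$ let
\[
\eta(x,\kappa)=\int_Y|F(x,\kappa y)-F(x,y)|\,d\nu(y),\qquad\delta_n=\int_X\eta(x,\gamma_n(x))\,d\mu(x).
\]
For $x\notin E_n$ we have $F\circ\hat T^{h_n}(x,y)=F(T^{h_n}x,\gamma_n(x)y)$, and $\gamma_n(x)$ preserves $\nu$. Hence the $L^1$ distance from $F\circ\hat T^{h_n}$ to $(x,y)\mapsto F(x,\gamma_n(x)y)$ is at most $\|F\circ(T^{h_n}\times\mathrm{id})-F\|_1+2\|F\|_\infty\mu(E_n)$, which tends to $0$ by Lemma~\ref{lem:base} and (T4). So the convergence in the statement is equivalent to $\delta_n\to0$ along $\mathcal N$. If $F$ is $H$-invariant, then $\eta(x,\cdot)=0$ for almost every $x$ and $\delta_n=0$.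

Conversely, let $\delta_n\to0$ along $\mathcal N$. The functions $\Delta_t(x)=\sum_{n=t}^{t+r-1}\eta(x,\gamma_n(x))$ tend to $0$ in $L^1(\mu)$ as $t\to\infty$ in $W$, hence almost everywhere along a subsequence. Fix a point $x\in\bigcup_nX_n$ of convergence. Since $H$ is finite, the nonzero values of $\eta(x,\cdot)$ are bounded away from $0$, so there is $t\in W$ with $x\in X_t$ and $\Delta_t(x)=0$. The set $K_x=\{\kappa\in H:\eta(x,\kappa)=0\}$ is a subgroup because $H$ preserves $\nu$, and $\gamma_n(x)\in K_x$ for $t\le n<t+r$.

Let $\rho=\psi_t(x)$. We show $\rho c_i\rho^{-1}\in K_x$ by induction on $i$. Writing $k_n=k_n(x)$,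
\[
\psi_{t+i-1}(x)=\rho\,c_1^{k_t}\cdots c_{i-1}^{k_{t+i-2}}=\kappa\rho,\qquad\kappa=(\rho c_1\rho^{-1})^{k_t}\cdots(\rho c_{i-1}\rho^{-1})^{k_{t+i-2}},
\]
and $\kappa\in K_x$ by the inductive hypothesis ($\kappa=1$ for $i=1$). Then $\gamma_{t+i-1}(x)=\kappa\,\rho c_i\rho^{-1}\kappa^{-1}\in K_x$ gives $\rho c_i\rho^{-1}\in K_x$. These elements generate $\rho H\rho^{-1}=H$, so $K_x=H$ for almost every $x$.
\end{proof}

Say that a set $A$ is \emph{rigid along $\mathcal N$} for $\hat T$ if the measure of $A\,\triangle\,\hat T^{-h_n}A$ tends to $0$ as $n\to\infty$ in $\mathcal N$. If $R$ is an isomorphism from $\hat T$ to $\hat T'$ and $A$ is rigid along $\mathcal N$ for $\hat T'$, then $R^{-1}A$ is rigid along $\mathcal N$ for $\hat T$, since $R^{-1}\hat T'^{-h_n}A=\hat T^{-h_n}R^{-1}A$.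

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $d=3$, $\Gamma=\mathrm{GL}(3,2)$, $|Q|=7$, let $s$ be the companion matrix of $x^3+x+1$, and let $c_1,\dots,c_r$ be the conjugates of $s$. Let $T$ be the odometer of Example~\ref{ex:odometer} with $m_n=n+8$, let $g_n=c_{1+(n\bmod r)}$, let $\varphi$ be the cocycle of Section~\ref{sec:towers}, and put
\[
T_1=T_{\varphi,Q},\qquad T_2=T_{\varphi^*,Q}.
\]
Both are skew products by $\varphi$, for the actions of $g\in\Gamma$ on $Q$ by $g$ and by $g^*$. Corollary~\ref{cor:markov} provides $\Phi$ and $\Psi=\Phi^*$.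

\emph{Rigid functions and ergodicity.} By Lemma~\ref{lem:singer}(c), Proposition~\ref{prop:rigid} applies with $H=G=\Gamma$ and $W$ the set of non-negative multiples of $r$, so that $\mathcal N$ consists of all $n\ge0$. Let $\hat T$ be $T_1$, $T_2$ or $T_{\varphi,\Gamma}$. In each case $H$ is transitive on the finite fiber, so an $H$-invariant $F$ depends only on $x$. A bounded $\hat T$-invariant function is therefore a $T$-invariant function of $x$, constant by Lemma~\ref{lem:base}; so $\hat T$ is ergodic. Moreover, for both $T_1$ and $T_2$ the sets rigid along $\mathcal N$ are exactly the sets $D\times Q$.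

\emph{Rank one.} Apply Proposition~\ref{prop:rank} with $\xi_w$ the partition of $Q$ into points and $n(w)=w$. Both $g_n$ and $g_n^*$ are $7$-cycles by Lemma~\ref{lem:singer}(a), and $K_w=\{0,\dots,m_w-7\}$, so $\theta_w=(m_w-6)/m_w\to1$. Simple spectrum follows from Lemma~\ref{lem:baxter}.

\emph{Non-isomorphism.} An isomorphism $R$ from $T_1$ to $T_2$ pulls rigid sets back to rigid sets, so $R^{-1}(D\times Q)$ has the form $D'\times Q$. Hypothesis (i) of Proposition~\ref{prop:noniso} has been checked. Hypothesis (ii) holds with $t_n=h_n$: the base is rigid by Lemma~\ref{lem:base}, and off $E_n$ the element $\varphi^{(h_n)}(x)$ is conjugate to $g_n$, hence to $s$, by Lemma~\ref{lem:formula}. So $R$ does not exist. \qed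

\section{A weakly mixing family: proof of Theorem~\ref{thm:B}}\label{sec:B}

Three things must change. First, for $n\ge1$ the function $\exp(2\pi i\,a_n(x)/h_n)$ is a nonconstant eigenfunction of the odometer and lifts to $T_1$ and $T_2$; we insert a single spacer in the middle of each tower, which destroys eigenvalues and keeps (T4). Second, a continuum of examples requires infinitely many fibers $Q_i$, with an independent choice of points or hyperplanes in each; rank one then requires one element that is a cycle on $Q_1\times\dots\times Q_w$, so the sizes $|Q_i|$ must be coprime. Third, an isomorphism must be forced to respect each coordinate, so each group $G_i$ gets its own set of scales.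

\subsection{Fibers}

Let $d_1<d_2<\cdots$ be the odd primes. For $d=d_i$ write $Q_i,N_i,G_i,s_i,M_i$ for the objects $Q,N,\Gamma,s,M$ of Section~\ref{sec:algebra}, and let $c_{i,1},\dots,c_{i,r_i'}$ be the conjugates of $s_i$ in $G_i$. Put $L_w=N_1\cdots N_w$. Since $\gcd(2^a-1,2^b-1)=2^{\gcd(a,b)}-1$, the $N_i$ are pairwise coprime. If $t_i\in\{s_i,s_i^*\}$, then $t_i^bq_i$ depends bijectively on $b\bmod N_i$, so by the Chinese remainder theorem
\begin{equation}\label{eq:crt}
(t_1,\dots,t_w)\ \text{acts on }Q_1\times\dots\times Q_w\text{ as a single cycle of length }L_w .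
\end{equation}
Let $G=\prod_iG_i$ and $Q=\prod_iQ_i$, both with the product of the uniform measures, and regard $G_i$ as the normal subgroup of elements trivial outside coordinate $i$. Left and right multiplications preserve the measure on $G$. For $\varepsilon\in\{0,1\}^{\mathbb N}$ let $Q^\varepsilon$ be the $G$-space $Q$ with the action $(g\cdot_\varepsilon q)_i=g_iq_i$ if $\varepsilon_i=0$ and $g_i^*q_i$ if $\varepsilon_i=1$.

Let $J_1,J_2,\dots$ be a sequence in $\mathbb N$ in which every $i$ occurs infinitely often, and let $(g_n)_{n\ge0}$ be the concatenation over $w=1,2,\dots$ of the words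
\[
(c_{i,1},\dots,c_{i,r_i'},\,e_w),\qquad i=J_w,\qquad e_w=(s_1,\dots,s_w,1,1,\dots).
\]
The letters $c_{i,l}$ serve rigidity and the letters $e_w$ serve rank one. Let $n(w)$ be the position of the last letter of the $w$-th word; words have length at least $2$, so $n(w)\ge w$. Let $W_i$ be the set of starting positions of words with $J_w=i$, and $\mathcal N_i$ the corresponding set in Proposition~\ref{prop:rigid}, which applies with $H=G_i$ by Lemma~\ref{lem:singer}(c).

\begin{lemma}\label{lem:average}
Let $Y=\prod_jY_j$ be a product of finite sets with the uniform product measure, $Z$ a probability space, $I\subset\mathbb N$ and $F\in L^2(Z\times Y)$. Suppose that for each $j\in I$ there is a finite group $H_j$ that acts transitively on $Y_j$, trivially on the other coordinates, and leaves $F$ invariant almost everywhere. Then $F$ agrees almost everywhere with a function of $z$ and $(y_j)_{j\notin I}$.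
\end{lemma}

\begin{proof}
For $I'\subset\mathbb N$ let $P_{I'}$ be the contraction of $L^2$ that integrates out the coordinates $y_j$, $j\in I'$. Averaging over $H_j$ is $P_{\{j\}}$, so $P_{\{j\}}F=F$ for $j\in I$, and composing gives $P_{I\cap[1,k]}F=F$. If $F'$ depends on finitely many $y_j$, then $P_{I\cap[1,k]}F'=P_IF'$ for large $k$; by density $P_{I\cap[1,k]}\to P_I$ strongly, and $F=P_IF$.
\end{proof}

\subsection{The base}

Let $m_n=2(n+1)L_{n+1}$, $r_n=2m_n$, $h_0=1$, $h_{n+1}=2m_nh_n+1$ and
\[
p_n(k)=kh_n\ \ (0\le k<m_n),\qquad p_n(k)=kh_n+1\ \ (m_n\le k<2m_n),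
\]
so that level $m_nh_n$ of tower $n+1$ is the only spacer. We realize these data by cutting and stacking. Tower $0$ is one interval $[0,1)$. Tower $n$ is a list of $h_n$ disjoint half-open intervals of equal length whose union $X_n$ is an interval with left endpoint $0$, and $T$ maps each interval but the last onto the next by translation. Cut each into $r_n$ equal pieces, place the $k$-th piece of interval $a$ in position $p_n(k)+a$, and take as spacer a new interval of the same length adjacent to $X_n$ on the right. The translations of tower $n+1$ extend those of tower $n$. The total length grows by the factor $1+1/(2m_nh_n)$ and $h_n\ge2^n$, so $X=\bigcup_nX_n$ is a bounded interval; let $\mu$ be normalized Lebesgue measure. The lengths of the first and last intervals tend to $0$, so $T$ is an automorphism. With $B_n$ the first interval, (T1) and (T2) hold by construction, (T3) holds because the levels partition $X_n$ into intervals of length tending to $0$, and (T4) holds because $E_n=(X\setminus X_n)\cup\{k_n\in\{m_n-1,2m_n-1\}\}$ has measure at most $1-\mu(X_n)+1/m_n$.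

\begin{lemma}\label{lem:wmbase}
$T$ is weakly mixing.
\end{lemma}

\begin{proof}
Let $F\circ T=\lambda F$ with $F\ne0$; by ergodicity we may take $|F|=1$. The point is that orbits return to a level of tower $n$ both without and with crossing the spacer. Recall that $m_n$ is even. If $x\in X_n$ and $k=k_n(x)<m_n/2$, then $p_n(k)+(m_n/2)h_n=p_n(k+m_n/2)$; if $k<m_n$, then $p_n(k)+m_nh_n+1=p_n(k+m_n)$. So for $t_n=(m_n/2)h_n$, and also for $t_n=m_nh_n+1$, there is a set $A_n$ of measure at least $\mu(X_n)/4$ on which $x$ and $T^{t_n}x$ lie in the same level of tower $n$. Given $\eta>0$ take $u\in\mathcal F_{n_0}$ with $\|F-u\|_1<\eta$. For $n\ge n_0$ we have $u\circ T^{t_n}=u$ on $A_n$, so $|\lambda^{t_n}-1|\,\mu(A_n)=\int_{A_n}|F\circ T^{t_n}-F|\,d\mu\le2\eta$. Hence $\lambda^{t_n}\to1$ for both sequences. Squaring the first gives $\lambda^{m_nh_n}\to1$, and dividing gives $\lambda=1$. So $F$ is constant.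
\end{proof}

Let $\varphi\colon X\to G$ be the cocycle of Section~\ref{sec:towers} for these data, $\varphi_i$ its $i$-th coordinate, and $T_\varepsilon=T_{\varphi,Q^\varepsilon}$, an automorphism of $X\times Q$.

\subsection{Weak mixing and rank one}

Let $\hat T=T_{\varphi,G}$, with $G$ acting on itself by left multiplication. Fix $q^0\in Q$. The map $(x,g)\mapsto(x,g\cdot_\varepsilon q^0)$ is a factor map from $\hat T$ to $T_\varepsilon$: in each coordinate a transitive action sends the uniform measure on $G_i$ to the uniform measure on $Q_i$. Eigenfunctions lift along factor maps, so it suffices to show that $\hat T$ is weakly mixing.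

First, $\hat T$ is ergodic. A bounded invariant $F$ is invariant under left multiplication by each $G_i$ by Proposition~\ref{prop:rigid}, so it depends only on $x$ by Lemma~\ref{lem:average} and is constant by Lemma~\ref{lem:base}. Now let $F\circ\hat T=\lambda F$ with $|F|=1$. Right multiplications commute with $\hat T$, so for $\kappa\in G_i$ the function $F(x,g\kappa)/F(x,g)$ is $\hat T$-invariant and equals a constant $\chi(\kappa)$. From $F(x,g\kappa\kappa')=\chi(\kappa')F(x,g\kappa)=\chi(\kappa')\chi(\kappa)F(x,g)$ we see that $\chi$ is a homomorphism of $G_i$ into the circle. Its kernel is a normal subgroup with abelian quotient, so $\chi=1$ because $G_i$ is nonabelian and simple. Thus $F$ is invariant under right multiplication by each $G_i$. By Lemma~\ref{lem:average} it depends only on $x$, and it is constant by Lemma~\ref{lem:wmbase}.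

For rank one apply Proposition~\ref{prop:rank} with $\xi_w$ the partition of $Q$ according to $(q_1,\dots,q_w)$. Hypothesis (i) is \eqref{eq:crt}, as $g_{n(w)}=e_w$. With $n=n(w)$, the set $K_w$ contains $[0,m_n-L_w]\cup[m_n,2m_n-L_w]$, so $\theta_w\ge1-(L_w-1)/m_n$. Since $w\le n+1$, we have $L_w/m_n\le1/(2(n+1))\to0$. With Lemma~\ref{lem:baxter} this proves (i).

\subsection{Markov operators}

Given $\varepsilon,\varepsilon'$ let $I=\{i:\varepsilon_i\ne\varepsilon_i'\}$. Let $K_i(q_i,\cdot)$ be the uniform measure on $q_i^\perp$ for $i\in I$ and the point mass at $q_i$ for $i\notin I$, and let $K(q,\cdot)=\prod_iK_i(q_i,\cdot)$. We check the hypotheses of Lemma~\ref{lem:kernel} for $Y=Q^\varepsilon$, $Y'=Q^{\varepsilon'}$; all measures involved are products, so it suffices to look at one coordinate. Each $K_i$ is given by a doubly stochastic matrix, $M_i$ or the identity, which gives the first hypothesis. The second is trivial for $i\notin I$; for $(\varepsilon_i,\varepsilon'_i)=(0,1)$ it is $(g_i^*q_i)^\perp=g_i(q_i^\perp)$, and for $(1,0)$ it is $(g_iq_i)^\perp=g_i^*(q_i^\perp)$, both in \eqref{eq:dual}.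 So $\Phi$ is Markov and $\Phi U_{T_\varepsilon}=U_{T_{\varepsilon'}}\Phi$. As $K$ depends only on $I$, also $\Phi U_{T_{\varepsilon'}}=U_{T_\varepsilon}\Phi$.

On the space of functions of $(x,q_1,\dots,q_k)$, $\Phi$ acts as $\mathrm{Id}\otimes K_1\otimes\dots\otimes K_k$, which maps this space onto itself by Lemma~\ref{lem:incidence}. These spaces have dense union, so $\Phi$ has dense range. If $I\subset[1,k]$, then $\Phi$ is the tensor product of the invertible matrix $K_1\otimes\dots\otimes K_k$ with the identity on functions of the remaining variables, so it has a bounded inverse. This proves (ii). For infinite $I$ this $\Phi$ has no bounded inverse: by Lemma~\ref{lem:incidence} it multiplies the norm of a mean-zero function of $q_i$, $i\in I$, by $2^{(d_i-2)/2}/(2^{d_i-1}-1)\to0$.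

\subsection{Non-isomorphism}

In $X\times Q$ let $\mathcal A_{\ne j}$ be the $\sigma$-algebra of sets that, mod $0$, do not depend on $q_j$; let $\mathcal A_i$ consist of the sets that depend only on $(x,q_i)$, and $\mathcal X$ of those that depend only on $x$. The group $G_j$ acts on $Q^\varepsilon$ transitively in coordinate $j$ and trivially in the others. By Proposition~\ref{prop:rigid} and Lemma~\ref{lem:average} with $I=\{j\}$, for every $\varepsilon$ the sets rigid along $\mathcal N_j$ for $T_\varepsilon$ are exactly those in $\mathcal A_{\neq j}$. By Lemma~\ref{lem:average} again,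
\[
\mathcal A_i=\bigcap_{j\ne i}\mathcal A_{\ne j},\qquad\mathcal X=\bigcap_j\mathcal A_{\ne j}.
\]

Let $\varepsilon\ne\varepsilon'$ and let $R$ be an isomorphism from $T_\varepsilon$ to $T_{\varepsilon'}$. Fix $i$ with $\varepsilon_i\ne\varepsilon_i'$; exchanging the roles and replacing $R$ by $R^{-1}$ if necessary, $\varepsilon_i=0$ and $\varepsilon'_i=1$. Preimages under $R$ and under $R^{-1}$ preserve each $\mathcal A_{\ne j}$, hence $\mathcal A_i$ and $\mathcal X$. Let $\pi(x,q)=(x,q_i)$, a factor map from $T_\varepsilon$ to $T_{\varphi_i,Q_i}$ and from $T_{\varepsilon'}$ to $T_{\varphi_i^*,Q_i}$. Lemma~\ref{lem:point} gives measure-preserving maps $\bar R,\bar R'$ of $X\times Q_i$ with $\pi R=\bar R\pi$ and $\pi R^{-1}=\bar R'\pi$. Then $\bar R'\bar R\pi=\pi=\bar R\bar R'\pi$, so $\bar R'$ is the inverse of $\bar R$, and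
\[
\bar R\,T_{\varphi_i,Q_i}\pi=\pi RT_\varepsilon=\pi T_{\varepsilon'}R=T_{\varphi_i^*,Q_i}\bar R\,\pi ,
\]
so $\bar R$ is an isomorphism from $T_{\varphi_i,Q_i}$ to $T_{\varphi_i^*,Q_i}$. Also $\pi^{-1}\bar R^{-1}(D\times Q_i)=R^{-1}(D\times Q)\in\mathcal X$, so $\bar R^{-1}(D\times Q_i)$ has the form $D'\times Q_i$.

This contradicts Proposition~\ref{prop:noniso} for the cocycle $\varphi_i$, whose hypotheses hold. Indeed, $T_{\varphi_i,G_i}$ is a factor of the ergodic $\hat T$ under $(x,g)\mapsto(x,g_i)$. And for the times $h_n$, $n\in\mathcal N_i$, the base is rigid by Lemma~\ref{lem:base}, while for $x\notin E_n$ the element $\varphi_i^{(h_n)}(x)$ is the $i$-th coordinate of $\psi_n(x)g_n\psi_n(x)^{-1}$, which is conjugate in $G_i$ to some $c_{i,l}$ and hence to $s_i$. So $T_\varepsilon$ and $T_{\varepsilon'}$ are not isomorphic, and by (i) and Lemma~\ref{lem:weak} they are not weakly isomorphic. This proves (iii) and completes the proof of Theorem~\ref{thm:B}. \qed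

\begin{thebibliography}{9}

\bibitem{Baxter}
Baxter, Proc. AMS \textbf{27} (1971).

\bibitem{FL}
Krzysztof Fraczek and Mariusz Lemanczyk, \emph{A note on quasi-similarity of Koopman operators}, arXiv:0903.3109 (2009).

\end{thebibliography}
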